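\title{Monochromatic components of large strong upper density in edge colorings of $K_{\mathbb N}$}

\begin{abstract}
The strong upper density of an infinite connected graph on the positive integers measures how many of the first $n$ integers can be reached from a fixed vertex by paths that use only the first $n$ integers. We prove that for every $r\ge 2$, every $r$-coloring of the edges of the complete graph on the positive integers contains a monochromatic component of strong upper density at least $1/(r-1)$. This proves a conjecture posed by DeBiasio and McKenney for $r\ge 4$. We also show that the constant $1/(r-1)$ is best possible for every $r\ge 2$, with no assumption that an affine plane of order $r-1$ exists.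
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb N=\{1,2,\dots\}$, let $[n]=\{1,\dots,n\}$, and let $K_{\mathbb N}$ be the complete graph on $\mathbb N$. An \emph{$r$-coloring} of a complete graph is a partition of its edges into $r$ parts, the colors $1,\dots,r$. A subgraph is \emph{monochromatic} if all its edges have the same color, and a \emph{monochromatic component} is a connected component of the graph formed by all vertices and the edges of one color. We ask how large a monochromatic connected subgraph every $r$-coloring of $K_{\mathbb N}$ must contain, and the first task is to say what ``large'' means.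

The \emph{upper density} of a set $A\subseteq\mathbb N$ is
\[
\bar d(A)=\limsup_{n\to\infty}\frac{|A\cap[n]|}{n},
\]
and for a graph $T$ with $V(T)\subseteq\mathbb N$ we put $\bar d(T)=\bar d(V(T))$. This quantity does not see the edges of $T$: a vertex is counted as soon as it appears, even if every path that joins it to the rest of $T$ passes through far larger vertices. The following measure counts a vertex only once it is connected. Let $T$ be an infinite connected graph with $V(T)\subseteq\mathbb N$ and fix $v\in V(T)$. Let $C_n$ be the vertex set of the component of $T[V(T)\cap[n]]$ that contains $v$, with $C_n=\emptyset$ if $v>n$. The \emph{strong upper density} of $T$ is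
\[
\bar d_S(T)=\limsup_{n\to\infty}\frac{|C_n|}{n}.
\]
The choice of $v$ does not matter: two vertices of $T$ are joined by a finite path, and they give the same set $C_n$ once $n$ exceeds all vertices of that path. Since $C_n\subseteq V(T)\cap[n]$, we have $\bar d(T)\ge\bar d_S(T)$. For a one-way infinite path $v_1v_2\dots$, the strong upper density is the $\limsup$ of $k/n$, where $k$ is the largest number with $\{v_1,\dots,v_k\}\subseteq[n]$.

\begin{example}\label{ex:gap}
The two densities can be $1$ and $0$. For $k\ge2$ let $I_k=\{x:k!<x<(k+1)!\}$. Let $G$ be the graph on $\mathbb N$ in which each $I_k$ is a clique, every vertex of $I_k$ is adjacent to $(k+2)!$, and consecutive factorials $1,2,6,24,\dots$ are adjacent. Then $G$ is connected and $\bar d(G)=1$. Take $v=1$ and $(k+1)!\le n<(k+2)!$. No edge inside $[n]$ leaves $I_k$ or $I_{k+1}$, so $C_n\subseteq[k!]\cup\{(k+1)!\}$ and $|C_n|/n\le(k!+1)/(k+1)!$. Hence $\bar d_S(G)=0$.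
\end{example}

The finite problem suggests the answer. By a theorem of Gy\'arf\'as, every $r$-coloring of the complete graph on $n$ vertices has a monochromatic connected subgraph on at least $n/(r-1)$ vertices, and when $r-1$ is a prime power a coloring built on the affine plane shows that no larger fraction can be guaranteed in $K_{\mathbb N}$. Both facts are proved in Section~\ref{sec:finite}. One therefore expects the constant $1/(r-1)$. The statement below is known for $r\in\{2,3\}$, and it is posed as a conjecture for $r\ge4$ by DeBiasio and McKenney~\cite{DM}:
\begin{quote}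
\emph{Every $r$-coloring of $K_{\mathbb N}$ contains a monochromatic connected subgraph $T$ with $\bar d(T)\ge\bar d_S(T)\ge 1/(r-1)$.}
\end{quote}
We prove the conjecture in a slightly stronger form, by an argument that works for all $r\ge2$, and we show that the constant is optimal for every $r$.

\begin{theorem}\label{thm:main}
Let $r\ge2$. In every $r$-coloring of $K_{\mathbb N}$ there are a monochromatic component $T$ and a vertex $v\in V(T)$ such that, with $C_n$ as in the definition of $\bar d_S$, we have $|C_n|\ge n/(r-1)$ for infinitely many $n$. In particular $\bar d(T)\ge\bar d_S(T)\ge1/(r-1)$.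
\end{theorem}

\begin{theorem}\label{thm:sharp}
For every $r\ge2$ there is an $r$-coloring of $K_{\mathbb N}$ in which every monochromatic connected infinite subgraph $T$ satisfies $\bar d_S(T)\le1/(r-1)$.
\end{theorem}

Sections~\ref{sec:setup}--\ref{sec:cover} prove Theorem~\ref{thm:main}, viewing $n$ as time and following when each vertex becomes connected to the first vertex of each of its $r$ components. Section~\ref{sec:construction} proves Theorem~\ref{thm:sharp} and can be read directly after Section~\ref{sec:finite}.

\section{The finite bound and the affine plane}\label{sec:finite}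

\begin{theorem}[Gy\'arf\'as]\label{thm:gyarfas}
Let $r\ge2$ and $n\ge1$. Every $r$-coloring of the complete graph on $[n]$ has a monochromatic connected subgraph on at least $n/(r-1)$ vertices.
\end{theorem}

\begin{proof}
If the graph of color $r$ is connected on $[n]$, we are done. Otherwise let $U$ be one of its components and let $W=[n]\setminus U\ne\emptyset$. The edges between $U$ and $W$ use only the $l=r-1$ other colors. Let $d_i$ denote the degree in color $i$ in this complete bipartite graph, and sum $d_i(u)+d_i(w)$ over all its edges $uw$, where $i$ is the color of $uw$. A vertex $u$ contributes $d_i(u)$ once for each of its $d_i(u)$ edges of color $i$. Since $\sum_id_i(u)=|W|$ for $u\in U$ and $\sum_id_i(w)=|U|$ for $w\in W$, the Cauchy--Schwarz inequality gives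
\[
\sum_{u\in U}\sum_{i=1}^{l}d_i(u)^2+\sum_{w\in W}\sum_{i=1}^{l}d_i(w)^2\ \ge\ |U|\frac{|W|^2}{l}+|W|\frac{|U|^2}{l}=|U||W|\cdot\frac nl .
\]
There are $|U||W|$ edges, so some edge $uw$, of some color $i$, has $d_i(u)+d_i(w)\ge n/l$. The color-$i$ neighbors of $u$ in $W$ and those of $w$ in $U$ form a set of $d_i(u)+d_i(w)$ vertices. It contains $u$ and $w$, and it is connected in color $i$.
\end{proof}

\begin{proposition}\label{prop:affine}
Let $q$ be a prime power and $r=q+1$. There is an $r$-coloring of $K_{\mathbb N}$ in which every monochromatic component has upper density at most $1/q$.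
\end{proposition}

\begin{proof}
The plane $\mathbb F_q^2$ over the field with $q$ elements has $q^2$ points and $(q^2-1)/(q-1)=q+1$ one-dimensional subspaces, which we use as colors. Identify the residues modulo $q^2$ with the points of $\mathbb F_q^2$, and let $p(x)$ be the point of $x\in\mathbb N$. If $p(x)\ne p(y)$, color $xy$ by the subspace spanned by $p(x)-p(y)$; if $p(x)=p(y)$, color $xy$ by one fixed subspace. The two ends of an edge of color $L$ have the same coset $p(x)+L$, a line with $q$ points. So a component of color $L$ lies in the union of $q$ residue classes modulo $q^2$, and it has at most $q\lceil n/q^2\rceil\le n/q+q$ elements in $[n]$.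
\end{proof}

For $r=2$, Theorem~\ref{thm:gyarfas} says that each $[n]$ is connected in one of the two colors. One color serves infinitely many $n$, and Theorem~\ref{thm:main} follows with $v=1$ and $C_n=[n]$. For $r\ge3$ the large set $W_n\subseteq[n]$ given by Theorem~\ref{thm:gyarfas} need not contain any fixed vertex, and two things go wrong. Let color $1$ be the graph of Example~\ref{ex:gap}. For $n=(k+1)!$ with $k$ large the clique $I_k$ is a valid choice of $W_n$, and all these cliques lie in one component, but $I_k$ is not connected inside $[n]$ to the earlier part of that component. If instead color $1$ consists of the cliques $I_k$ alone, then these sets $W_n$ lie in pairwise different components. The first obstacle is handled in Sections~\ref{sec:setup} and~\ref{sec:step}, the second in Section~\ref{sec:cover}.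

\section{Attached components and saturated vertices}\label{sec:setup}

Fix $r\ge2$ and an $r$-coloring of $K_{\mathbb N}$. Let $\mathcal C$ be the set of all monochromatic components. Each is taken together with its color, so the same vertex set may occur for several colors, and single vertices are allowed. For $x\in\mathbb N$ let $E(x)\subseteq\mathcal C$ be the set of components that contain $x$. It has one member of each color, so $|E(x)|=r$.

Let $C\in\mathcal C$ have color $i$. Its \emph{root} is its smallest vertex, and $C_n$ is the vertex set of the component of the root in the color-$i$ graph on $[n]$, with $C_n=\emptyset$ if $n$ is smaller than the root. This is the set $C_n$ of the introduction for $T=C$ and $v$ the root. A vertex $x\in C_n$ is said to be \emph{attached} to $C$ at time $n$. For $x\le n$ put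
\[
E_n(x)=\{C\in\mathcal C:x\in C_n\}\subseteq E(x),
\]
and call $x$ \emph{saturated at time $n$} if $E_n(x)=E(x)$. Since $C_n\subseteq C_{n+1}$, we have $E_n(x)\subseteq E_{n+1}(x)$. Each of the $r$ components of $x$ contains a finite path from $x$ to its root, so every vertex is saturated at all large times. Attachment spreads along edges:
\begin{itemize}
\item[(F)] If $x,y\le n$, the edge $xy$ has the color of $C$, and $x\in C_n$, then $y\in C_n$.
\end{itemize}
Saturated vertices matter for two reasons.

\begin{lemma}\label{lem:sat}
\textup{(a)} If $u\le n$ is saturated at time $n$, then $E_n(w)\cap E(u)\ne\emptyset$ for every $w\le n$.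

\textup{(b)} If every $x\le n$ is saturated at time $n$, then $|C_n|\ge n/(r-1)$ for some $C\in\mathcal C$.
\end{lemma}

\begin{proof}
(a) For $w=u$ the intersection is $E(u)$. For $w\ne u$ let $C\in E(u)$ have the color of $uw$. Then $u\in C_n$, so $w\in C_n$ by (F).

(b) By Theorem~\ref{thm:gyarfas} some set $W\subseteq[n]$ with $|W|\ge n/(r-1)$ is connected in one color, so $W\subseteq C$ for some $C\in\mathcal C$. Every $x\in W$ is saturated and lies in $C$, so $W\subseteq C_n$.
\end{proof}

Call the coloring a \emph{counterexample} if each $C\in\mathcal C$ has $|C_n|<n/(r-1)$ for all but finitely many $n$. If the coloring is not a counterexample, some $C$ has $|C_n|\ge n/(r-1)$ for infinitely many $n$. This $C$ is infinite, and Theorem~\ref{thm:main} holds with $T=C$ and $v$ its root. So we must show that no counterexample exists. We use two properties of a time $n$, smallness and meeting: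
\begin{itemize}
\item[$(S_n)$] $|C_n|<n/(r-1)$ for every $C\in\mathcal C$;
\item[$(M_n)$] $E_n(w)\cap E(y)\ne\emptyset$ for all $w\le n$ and all $y\in\mathbb N$.
\end{itemize}
Any two sets $E(w)$ and $E(y)$ meet, because for $w\ne y$ the edge $wy$ lies in a component. Property $(M_n)$ says that they meet already in a component to which $w$ is attached, even when $y$ is far larger than $n$.

\begin{lemma}\label{lem:finite}
In a counterexample with $\mathcal C$ finite there is $n_1$ such that $(S_n)$ and $(M_n)$ hold for all $n\ge n_1$.
\end{lemma}

\begin{proof}
Each of the finitely many components violates the bound in $(S_n)$ finitely often, so $(S_n)$ holds for all large $n$. There are only finitely many different sets $E(y)$, so there is a finite set $U\subseteq\mathbb N$ such that every $E(y)$ equals $E(u)$ for some $u\in U$. For all large $n$ every $u\in U$ is at most $n$ and saturated at time $n$, and Lemma~\ref{lem:sat}(a) gives $(M_n)$.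
\end{proof}

By Lemma~\ref{lem:sat}(b), at a time $n$ with $(S_n)$ some vertex is unsaturated. That vertex is saturated later, so there is a single step from a time $n$ to $n+1$ at which it becomes saturated. We show that this step forces a large set $C_{n+1}$.

\section{The step at which a vertex becomes saturated}\label{sec:step}

\subsection*{Three colors}
Let $r=3$, assume $(S_n)$, $(M_n)$ and $(S_{n+1})$, and suppose that $x\le n$ is saturated at time $n+1$ but not at time $n$. Write $E(x)=\{C^1,C^2,C^3\}$, where $C^i$ has color $i$. By $(M_n)$ with $w=y=x$, the vertex $x$ is attached to at least one of these at time $n$, so after renaming colors there are two cases.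

Suppose $E_n(x)=\{C^1,C^2\}$. By $(S_n)$ we have $|C^1_n|+|C^2_n|<n$, so some $z\le n$ lies outside $C^1_n\cup C^2_n$. By (F) the edge $xz$ has neither color $1$ nor color $2$, so it has color $3$. Then $z\notin C^3_n$, since otherwise (F) would give $x\in C^3_n$. So $E_n(z)\cap E(x)=\emptyset$, contrary to $(M_n)$.

Suppose $E_n(x)=\{C^1\}$, and let $Z=[n]\setminus C^1_n$, so that $|Z|>n/2$ and $x\notin Z$. Take $z\in Z$. By (F) the edge $xz$ has color $2$ or $3$. If it has color $2$, then $z\notin C^2_n$ because $x\notin C^2_n$, so $z\in C^3_n$ by $(M_n)$; and $x\in C^2_{n+1}$ gives $z\in C^2_{n+1}$. If it has color $3$, the same holds with $2$ and $3$ exchanged. Either way $z\in C^2_{n+1}\cap C^3_{n+1}$. Hence $C^2_{n+1}\supseteq Z\cup\{x\}$ has more than $n/2+1$ elements, contrary to $(S_{n+1})$.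

The idea is visible in the second case. A vertex $z$ that shares no attached component with $x$ is attached to one of the components that $x$ is missing, and it is joined to $x$ in the color of another. When $x$ becomes saturated, it brings the second attachment to all such $z$ at once.

\subsection*{Any number of colors}
For $r\ge4$ the pair of components found for $z$ varies with $z$, so no single component need contain all of $Z$. We count instead the attachments to all $r$ members of $E(x)$ together. Property $(M_{n+1})$ supplies one attachment for each vertex, the set $Z$ supplies more than $n/(r-1)$ further ones, and $(S_{n+1})$ leaves room for fewer than $(n+1)+(n+1)/(r-1)$.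

\begin{lemma}\label{lem:step}
Assume $(S_n)$, $(M_n)$, $(S_{n+1})$ and $(M_{n+1})$. If $x\le n$ is saturated at time $n+1$, then $x$ is saturated at time $n$.
\end{lemma}

\begin{proof}
Suppose not. Let $D=E(x)\setminus E_n(x)$ and $s=|D|\ge1$, and let
\[
Z=\{z\in[n]:E_n(z)\cap E_n(x)=\emptyset\}=[n]\setminus\bigcup_{C\in E_n(x)}C_n .
\]
By $(M_n)$ with $w=y=x$ the set $E_n(x)$ is nonempty. Hence $x\notin Z$ and $r-s\ge1$, and $(S_n)$ gives
\begin{equation}\label{eq:Z}
|Z|\ \ge\ n-\sum_{C\in E_n(x)}|C_n|\ >\ n-(r-s)\frac{n}{r-1}=\frac{(s-1)n}{r-1}\ \ge\ 0 .
\end{equation}
In particular $Z\ne\emptyset$.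

Let $z\in Z$, and let $C'\in E(x)$ have the color of $xz$. By (F), $x\in C'_n$ if and only if $z\in C'_n$. Both cannot hold, since $z\in Z$. So $C'\in D$ and $C'\notin E_n(z)$. By $(M_n)$ there is $C''\in E_n(z)\cap E(x)$. Then $C''\ne C'$, and $C''\notin E_n(x)$ because $z\in Z$, so $C''\in D$. Thus $s\ge2$, and \eqref{eq:Z} gives $|Z|>n/(r-1)$. At time $n+1$ we have $x\in C'_{n+1}$, so $z\in C'_{n+1}$ by (F), and $z\in C''_n\subseteq C''_{n+1}$. Therefore $|E_{n+1}(z)\cap E(x)|\ge2$ for every $z\in Z$.

Every $w\le n+1$ has $|E_{n+1}(w)\cap E(x)|\ge1$ by $(M_{n+1})$, and for $w=x$ this number is $r$. Counting pairs $(w,C)$ with $C\in E(x)$ and $w\in C_{n+1}$ in two ways, and using $r-1\ge1/(r-1)$, we get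
\begin{align*}
\sum_{C\in E(x)}|C_{n+1}|&=\sum_{w\le n+1}|E_{n+1}(w)\cap E(x)|\ \ge\ (n+1)+|Z|+(r-1)\\
&>\ (n+1)+\frac n{r-1}+\frac1{r-1}=\frac{r(n+1)}{r-1}.
\end{align*}
By $(S_{n+1})$ the left side, a sum of $r$ terms, is less than $r(n+1)/(r-1)$. This is a contradiction.
\end{proof}

The count has almost no slack: the gain $|Z|>n/(r-1)$ is measured at time $n$ and the available room $(n+1)/(r-1)$ at time $n+1$, and the vertex $x$ itself pays for the difference. This is why we compare consecutive times, and why $(S_n)$ is needed for all large $n$ and not only for infinitely many.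

\begin{proposition}\label{prop:finitecase}
There is no counterexample with $\mathcal C$ finite.
\end{proposition}

\begin{proof}
Take $n_1$ from Lemma~\ref{lem:finite} and let $x\le n_1$. Then $x$ is saturated at some time $m\ge n_1$, and Lemma~\ref{lem:step}, applied with $n=m-1,m-2,\dots,n_1$, shows that $x$ is saturated at time $n_1$. Lemma~\ref{lem:sat}(b) now contradicts $(S_{n_1})$.
\end{proof}

\section{A counterexample has finitely many components}\label{sec:cover}

When $\mathcal C$ is infinite, both parts of the proof of Lemma~\ref{lem:finite} break down: we can wait for only finitely many components to become small, and for only finitely many vertices to become saturated. What remains is that each set $E_n(w)$ has at most $r$ elements. For sets of bounded size, meeting all of the $r$-sets $E(y)$ can be tested on finitely many vertices $y$, and the test involves only finitely many components. Call $Q\subseteq\mathcal C$ a \emph{cover} if $Q\cap E(y)\ne\emptyset$ for every $y\in\mathbb N$.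

\begin{lemma}\label{lem:cover}
There are finite sets $U\subseteq\mathbb N$ and $\mathcal S\subseteq\mathcal C$ such that every $Q\subseteq\mathcal C$ with $|Q|\le r$ that meets $E(u)$ for all $u\in U$ contains a cover $L\subseteq Q\cap\mathcal S$.
\end{lemma}

\begin{proof}
We search for small covers by branching: a set that is not yet a cover misses some $E(u)$, and there are $r$ ways to add a member of $E(u)$. For each non-cover $L\subseteq\mathcal C$ fix a vertex $u_L$ with $E(u_L)\cap L=\emptyset$. Let $\mathcal L_0=\{\emptyset\}$, and let $\mathcal L_{k+1}$ consist of all sets $L\cup\{C\}$ with $L\in\mathcal L_k$ a non-cover and $C\in E(u_L)$. The members of $\mathcal L_k$ have exactly $k$ elements, and $|\mathcal L_k|\le r^k$. Let $\mathcal L=\mathcal L_0\cup\dots\cup\mathcal L_r$, let $U$ be the set of all $u_L$ with $L\in\mathcal L$ a non-cover, and let $\mathcal S=\bigcup_{u\in U}E(u)$. Both sets are finite, and every member of $\mathcal L$ is a subset of $\mathcal S$, since each of its elements was taken from some $E(u)$ with $u\in U$.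

Let $Q$ be as in the statement, and let $L\in\mathcal L$ be of maximum size subject to $L\subseteq Q$; the empty set is a candidate. Suppose $L$ is not a cover. Then $u_L\in U$, so there is $C\in Q\cap E(u_L)$, and $C\notin L$. The set $L\cup\{C\}$ is contained in $Q$, so $|L|+1\le r$, and it lies in $\mathcal L_{|L|+1}\subseteq\mathcal L$. This contradicts the choice of $L$. So $L$ is a cover, and $L\subseteq Q\cap\mathcal S$.
\end{proof}

\begin{proposition}\label{prop:reduction}
In a counterexample $\mathcal C$ is finite.
\end{proposition}

\begin{proof}
Take $U$ and $\mathcal S$ from Lemma~\ref{lem:cover}. As both are finite, there is $n\ge\max U$ such that every $u\in U$ is saturated at time $n$ and $|C_n|<n/(r-1)$ for every $C\in\mathcal S$. Let $y\in\mathbb N$. For each $w\le n$, the set $E_n(w)$ has at most $r$ elements and meets every $E(u)$ with $u\in U$ by Lemma~\ref{lem:sat}(a). So $E_n(w)\cap\mathcal S$ contains a cover, which meets $E(y)$. Thus every $w\le n$ lies in $C_n$ for some $C\in E(y)\cap\mathcal S$, and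
\[
n\ \le\sum_{C\in E(y)\cap\mathcal S}|C_n|\ <\ |E(y)\cap\mathcal S|\cdot\frac n{r-1}.
\]
Hence $|E(y)\cap\mathcal S|>r-1$, that is, $E(y)\subseteq\mathcal S$. Every component belongs to some $E(y)$, so $\mathcal C=\mathcal S$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Propositions~\ref{prop:reduction} and~\ref{prop:finitecase} no counterexample exists, which gives the theorem as explained in Section~\ref{sec:setup}.
\end{proof}

\section{A coloring with strong upper density at most $1/(r-1)$}\label{sec:construction}

For $r=2$ Theorem~\ref{thm:sharp} is trivial, since $\bar d_S\le1$. For $r\in\{3,4,5\}$ the number $r-1\in\{2,3,4\}$ is a prime power, and the theorem follows from Proposition~\ref{prop:affine} and $\bar d_S\le\bar d$. From now on $r\ge6$. Without a plane at hand, we do not keep the components small; we delay their connections.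

\subsection*{The plan}
Give each vertex $x$ a \emph{type} $\tau(x)\in[r]$, and let the vertices of type $c$ form a clique of color $c$. Cut $\mathbb N$ into rapidly growing intervals $J_1,J_2,\dots$, so that for $n\in J_k$ almost all of $[n]$ lies in $J_{k-1}\cup J_k$. Call the vertices of $(J_{k-1}\cup J_k)\cap[n]$ \emph{recent} at time $n$. We want a recent vertex to be connected inside $[n]$ to the much older vertices in the color of its own type only. Then $|C_n|$ is essentially at most the number of recent vertices of one type.

An edge $xy$ with $y$ much larger than $x$ can be given the color $\tau(y)$: it attaches $x$ to the clique of type $\tau(y)$ only when $x$ is no longer recent. The difficulty lies with an edge between vertices of different types that are recent at the same time. It cannot have either type as its color, so it gets a third color $c$. Such edges of color $c$ form finite pieces, and each piece must stay cut off from type $c$ until all its vertices have ceased to be recent, although its oldest vertices soon receive edges of color $\tau(y)$ from new vertices $y$. By Theorem~\ref{thm:main} this cannot be arranged with all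 $r$ types equally frequent in every interval, for that would give the bound $1/r$. We omit one type from each pair of consecutive intervals. The first interval of the pair can then end a piece of the omitted color, and the second is a buffer during which that piece ages safely.

\subsection*{Intervals, types and horizons}
Let $N_0=0$, $N_k=(k+1)!$ for $k\ge1$, and $J_k=\{x\in\mathbb N:N_{k-1}<x\le N_k\}$. For $j\ge1$ put
\[
F_j=J_{2j-1},\qquad S_j=J_{2j},\qquad B_j=F_j\cup S_j,\qquad f_j=\max F_j,\qquad s_j=\max S_j ,
\]
so that $f_1<s_1<f_2<s_2<\cdots$. Let $t_j\in\{1,2,3\}$ satisfy $t_j\equiv j\pmod3$, and let $\alpha_j=4$ for even $j$ and $\alpha_j=5$ for odd $j$. In each interval $J_k\subseteq B_j$, go through the vertices in increasing order and assign the $r-1$ types in $[r]\setminus\{t_j\}$ cyclically. Thus $B_j$ contains no vertex of type $t_j$, and among the first $m$ vertices of $J_k$ at most $m/(r-1)+1$ have any given type. Put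
\[
X_j=\{x\in B_j:\tau(x)=t_{j+1}\},\qquad Y_j=B_j\setminus X_j ,
\]
and let sets with index at most $0$ be empty. The \emph{horizon} of a vertex is
\[
h(x)=f_{m+1}\ \text{ for }x\in Y_m,\qquad h(x)=f_{m+2}\ \text{ for }x\in X_m ,
\]
so $h(x)\ge f_{m+1}$ for all $x\in B_m$.

\subsection*{The coloring}
An edge $xy$ with $x<y$ is a \emph{link} if $\tau(x)\ne\tau(y)$ and $y\le h(x)$, and it is \emph{plain} otherwise. A plain edge $xy$ with $x<y$ gets the color $\tau(y)$. Thus:
\begin{itemize}
\item[(P)] If $xy$ is a plain edge of color $c$ with $x<y$, then $\tau(y)=c$; if moreover $\tau(x)\ne c$, then $y>h(x)$.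
\end{itemize}
Links are colored by the table below. It uses, in its last column, the \emph{blocks} defined for $i\ge1$ by
\begin{align*}
R_i&=X_{i-2}\cup Y_{i-1}\cup F_i &&\text{with color }t_i\text{ and deadline }s_i,\\
G_i&=X_{i-1}\cup\{u\in B_i:\tau(u)\ne\alpha_i\} &&\text{with color }\alpha_i\text{ and deadline }f_{i+1},\\
H_i&=\{u\in B_i:\tau(u)\ne6\} &&\text{with color }6\text{ and deadline }f_{i+1}.
\end{align*}
\begin{center}
\begin{tabular}{llll}
\hline
one end in & other end in & color & block\\
\hline
$Y_j$ & $Y_j$ & $t_{j+1}$ & $R_{j+1}$\\
$Y_j$ & $F_{j+1}$ & $t_{j+1}$ & $R_{j+1}$\\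
$X_j$ & $Y_j$, of type $\ne\alpha_j$ & $\alpha_j$ & $G_j$\\
$X_j$ & $Y_j$, of type $\alpha_j$ & $6$ & $H_j$\\
$X_j$ & $X_{j+1}$ & $\alpha_{j+1}$ & $G_{j+1}$\\
$X_j$ & $Y_{j+1}$ & $t_{j+2}$ & $R_{j+2}$\\
$X_j$ & $F_{j+2}$ & $t_{j+2}$ & $R_{j+2}$\\
\hline
\end{tabular}
\end{center}
Each link falls under exactly one row. Indeed, if its smaller end is in $Y_j$, the larger end is in $Y_j$, $X_j$ or $F_{j+1}$. If its smaller end is in $X_j$, the larger end is in $Y_j$, $X_{j+1}$, $Y_{j+1}$ or $F_{j+2}$; it is not in $X_j$, all of whose vertices have the same type.

The first two rows carry out the plan: neither $Y_j$ nor $B_{j+1}$ contains the type $t_{j+1}$. The other rows deal with $X_j$, for which the color $t_{j+1}$ is forbidden. Its links to $Y_{j+1}$ can join the next piece, of color $t_{j+2}$. Its links to $X_{j+1}$ can use neither $t_{j+1}$ nor $t_{j+2}$, and the color $t_j$ would extend $R_j\supseteq X_j\cap F_j$ past its deadline; so new colors are needed. The longer horizon of $X_j$ protects $G_{j+1}$, which contains $X_j$ together with most of $S_{j+1}$ and has to stay cut off until $f_{j+2}$. A block $R_i$, $G_i$ or $H_i$ lies in three, two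 or one consecutive sets $B_j$ (Figure~\ref{fig:blocks}), so these families need three, two and one colors to keep blocks of equal color apart. This is where $r\ge6$ is used.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.35cm,y=0.55cm]
\fill[gray!40] (0,4.5) rectangle (2,5.5) (2,3.5) rectangle (4,4.5) (4,3.5) rectangle (5,5.5);
\fill[gray!40] (2,1) rectangle (4,2) (4,0.3) rectangle (6,2);
\foreach \y in {0,3.5}{
  \foreach \x in {0,...,7} \draw (\x,\y) -- (\x,\y+2);
  \draw (0,\y) -- (7,\y) (0,\y+1) -- (7,\y+1) (0,\y+2) -- (7,\y+2);
  \node at (-0.25,\y+1.5) {$X$};
  \node at (-0.25,\y+0.5) {$Y$};}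
\foreach \x/\name in {0.5/F_{i-2},1.5/S_{i-2},2.5/F_{i-1},3.5/S_{i-1},4.5/F_i,5.5/S_i,6.5/F_{i+1}}
  \node at (\x,6.1) {$\name$};
\node at (-0.9,4.5) {$R_i$};
\node at (-0.9,1) {$G_i$};
\draw[ultra thick] (6,3.1) node[below] {$s_i$} -- (6,5.7);
\draw[ultra thick] (7,-0.4) node[below] {$f_{i+1}$} -- (7,2.2);
\end{tikzpicture}
\caption{The blocks $R_i$ (top) and $G_i$ (bottom), shaded. Columns are consecutive intervals of $\mathbb N$, not to scale; each is split into its part in $X_j$ and its part in $Y_j$. The white strip at the bottom of $B_i=F_i\cup S_i$ is the set of vertices of type $\alpha_i$. Up to the deadline (thick line), no edge of the color of the block leaves the block.}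
\label{fig:blocks}
\end{figure}

\subsection*{Blocks stay closed until their deadlines}

\begin{lemma}\label{lem:blocks}
\textup{(a)} Every link of color $c$ has both ends in one block of color $c$.

\textup{(b)} Blocks of the same color with different indices are disjoint.

\textup{(c)} A block of color $c$ contains no vertex of type $c$.
\end{lemma}

\begin{proof}
(a) Each row of the table names a block of the color in that row. The four rows with a block $R$ are covered by $Y_j\cup F_{j+1}\subseteq R_{j+1}$ and $R_{j+2}=X_j\cup Y_{j+1}\cup F_{j+2}$. The vertices of $X_j$ have type in $\{1,2,3\}$, so $X_j\subseteq G_j\cap H_j$. With $X_j\subseteq G_{j+1}$ this settles the rows with a block $G$, and with $\alpha_j\ne6$ the row with $H_j$.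

(b) The three families use the disjoint color sets $\{1,2,3\}$, $\{4,5\}$, $\{6\}$. If $R_i$ and $R_{i'}$ have the same color then $3$ divides $i-i'$, and $R_i\subseteq B_{i-2}\cup B_{i-1}\cup B_i$. If $G_i$ and $G_{i'}$ have the same color then $2$ divides $i-i'$, and $G_i\subseteq B_{i-1}\cup B_i$. Finally $H_i\subseteq B_i$.

(c) In $R_i$, the set $X_{i-2}$ has type $t_{i-1}\ne t_i$, the set $Y_{i-1}$ omits type $t_i$ by definition, and $F_i\subseteq B_i$ omits type $t_i$. In $G_i$, the set $X_{i-1}$ has type $t_i\ne\alpha_i$, and the rest omits $\alpha_i$ by definition. The block $H_i$ omits type $6$ by definition.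
\end{proof}

\begin{lemma}\label{lem:deadline}
Let $D$ be a block of color $c$ and let $n$ be at most its deadline. Then every component of the color-$c$ graph on $[n]$ that meets $D$ is contained in $D$.
\end{lemma}

\begin{proof}
We show that every edge of color $c$ inside $[n]$ with an end in $D$ has both ends in $D$. A link of color $c$ lies in a block of color $c$, and if it meets $D$ this block is $D$, by Lemma~\ref{lem:blocks}(a),(b). Suppose that a plain edge $xy$ of color $c$ with $x<y\le n$ meets $D$. By (P) and Lemma~\ref{lem:blocks}(c), $\tau(y)=c$, so $y\notin D$, so $x\in D$ and $\tau(x)\ne c$, so $y>h(x)$.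

Let $D=R_i$. If $x\in X_{i-2}\cup Y_{i-1}$, then $h(x)=f_i$ and $f_i<y\le s_i$. So $y\in S_i$, which contains no vertex of type $t_i=c$. If $x\in F_i$, then $y>h(x)\ge f_{i+1}>s_i\ge n$. Let $D$ be $G_i$ or $H_i$. Then $x\in X_{i-1}\cup B_i$, so $y>h(x)\ge f_{i+1}\ge n$. Each case is a contradiction.
\end{proof}

The first case is the only place where the omitted type does more than keep a block free of its own color: it carries $R_i$ from the horizon $f_i$ of its older vertices to the end of $S_i$, at which point $F_i$ is no longer recent.

\begin{lemma}\label{lem:recent}
Let $n\in J_k\subseteq B_j$, let $x$ be recent at time $n$, and let $c\ne\tau(x)$. Then the component of $x$ in the color-$c$ graph on $[n]$ is contained in $\bigcup_{m\ge j-2}B_m$.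
\end{lemma}

\begin{proof}
There are two situations: (I) $k=2j-1$, $n\le f_j$ and $x\in S_{j-1}\cup F_j$; (II) $k=2j$, $n\le s_j$ and $x\in B_j$. In both, $x>f_{j-1}$ when $j\ge2$. Also $h(x)\ge n$, because $h(x)\ge f_j$ in (I) and $h(x)\ge f_{j+1}>s_j$ in (II).

Suppose $x$ lies in a block $D$ of color $c$. By Lemma~\ref{lem:deadline} it suffices to show that $n$ is at most the deadline of $D$ and that $D\subseteq\bigcup_{m\ge j-2}B_m$. If $D=R_i$, then $x\le f_i$, which forces $i\ge j$. So $n\le s_j\le s_i$, and $R_i\subseteq\bigcup_{m\ge i-2}B_m$. If $D$ is $G_i$ or $H_i$, then $x\le s_i$. In (I) this forces $i\ge j-1$, so $n\le f_j\le f_{i+1}$. In (II) it forces $i\ge j$, so $n\le s_j<f_{i+1}$. In both, $D\subseteq B_{i-1}\cup B_i$ with $i-1\ge j-2$.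

Suppose $x$ lies in no block of color $c$. By Lemma~\ref{lem:blocks}(a) no link at $x$ has color $c$. By (P), a plain edge of color $c$ at $x$ has $x$ as its smaller end, since $\tau(x)\ne c$, and its larger end exceeds $h(x)\ge n$. So the component is $\{x\}\subseteq B_{j-1}\cup B_j$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp} for $r\ge6$]
Let $T$ be a connected infinite subgraph of color $c$, and let $v\in V(T)\cap B_i$. Let $n\in J_k\subseteq B_j$ with $j\ge i+3$. The set $C_n$ is contained in the component of $v$ in the color-$c$ graph on $[n]$. If this component contained a recent vertex $x$ with $\tau(x)\ne c$, then Lemma~\ref{lem:recent} would give $v\in\bigcup_{m\ge j-2}B_m$, which is false. So every vertex of $C_n$ is at most $N_{k-2}$, or has type $c$ and lies in $J_{k-1}$ or in the initial segment $J_k\cap[n]$ of $J_k$. These two sets have at most $n$ elements in total, so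
\[
|C_n|\ \le\ N_{k-2}+\frac n{r-1}+2 .
\]
Since $n>N_{k-1}$ and $N_{k-2}/N_{k-1}=1/k$ for $k\ge3$, we get $|C_n|/n\le1/k+1/(r-1)+2/n$, and $k\to\infty$ as $n\to\infty$. Hence $\bar d_S(T)\le1/(r-1)$.
\end{proof}

\begin{remark}\label{rem:upper}
In this coloring every color $c$ is connected on all of $\mathbb N$: the type $c$ occurs in every interval $J_k\subseteq B_j$ with $|J_k|\ge r-1$ and $t_j\ne c$, and each $x$ is joined in color $c$ to every vertex of type $c$ beyond $h(x)$. So all $r$ components have upper density $1$, and the coloring bounds $\bar d_S$ only, unlike the one in Proposition~\ref{prop:affine}. It also shows that Lemma~\ref{lem:step} fails for $r\ge6$ if $1/(r-1)$ in $(S_n)$ is replaced by any larger constant. Here $\mathcal C$ is finite, so $(M_n)$ holds for large $n$ as in the proof of Lemma~\ref{lem:finite}, and the weakened $(S_n)$ holds for large $n$ by the last display. Yet every large $x$ is unsaturated at time $x$ by Lemma~\ref{lem:recent} and becomes saturated at some later step.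
\end{remark}

\begin{thebibliography}{1}

\bibitem{DM}
Louis DeBiasio and Paul McKenney, \emph{Density of monochromatic infinite subgraphs}, arXiv:1611.05423 (2016).

\end{thebibliography}
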